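# A gap in the character spectrum at a singular cardinal

Conventions: in a forcing notion, $q\le p$ means that $q$ is stronger. Regular cardinals are infinite. For an ordinal $\gamma$, $2^\gamma$ means $2^{|\gamma|}$. ${}^AB$ is the set of functions from $A$ to $B$.

## 1. Uniform ultrafilters, almost inclusion and character

Let $\lambda$ be an infinite cardinal and $U$ an ultrafilter on $\lambda$.

**Definition (uniform).** $U$ is uniform if every member of $U$ has size $\lambda$.

*Example.* On $\omega$, uniform means nonprincipal. On $\omega_1$ it means more: if $E$ is a nonprincipal ultrafilter on $\omega$, then $\{X\subseteq\omega_1:X\cap\omega\in E\}$ is nonprincipal but contains the countable set $\omega$, so it is not uniform. Uniform ultrafilters exist on every $\lambda$: the sets $\lambda\setminus Z$ with $|Z|<\lambda$ generate a proper filter, and every ultrafilter extending it is uniform.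

**Definition (almost inclusion).** For $A,B\subseteq\lambda$ write $A\subseteq^*B$ if $|A\setminus B|<\lambda$.

*Example.* On $\lambda=\aleph_\omega$ we have $\lambda\subseteq^*\lambda\setminus\omega_5$: at a singular cardinal an error of any size $\aleph_n$ is allowed. If $U$ is uniform, $A\in U$ and $A\subseteq^*B$, then $B\in U$, because $A\setminus B$ is too small to be in $U$.

**Definition (base).** A base for $U$ is a subfamily $\mathcal A\subseteq U$ such that for every $B\in U$ there is $A\in\mathcal A$ with $A\subseteq^*B$.

*Example.* $U$ is a base for itself. If $U$ is uniform, then $\{A\in U:0\notin A\}$ is also a base, since it contains $B\setminus\{0\}$ for each $B\in U$.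

**Definition (character).** The character ${\rm Ch}(U)$ is the minimal cardinality of a base for $U$.

*Example.* $U$ contains exactly one of $X,\lambda\setminus X$ for each $X$, so $|U|=2^\lambda$ and ${\rm Ch}(U)\le2^\lambda$. A lower bound can be found by hand.

**Proposition 1.** If $U$ is uniform, then $\lambda<{\rm Ch}(U)\le2^\lambda$.

*Proof.* Let $A_i\in U$ for $i<\lambda$; we show that $\{A_i:i<\lambda\}$ is not a base. Enumerate $\lambda\times\lambda$ in order type $\lambda$. When the pair $(i,j)$ is reached, choose two points $x_{ij},y_{ij}\in A_i$ different from each other and from all points chosen before. This is possible, since fewer than $\lambda$ points have been used and $|A_i|=\lambda$. Let $X=\{x_{ij}:i,j<\lambda\}$. For every $i$ both $A_i\cap X$ and $A_i\setminus X$ have size $\lambda$ (the latter contains all $y_{ij}$). So no $A_i$ satisfies $A_i\subseteq^*X$ or $A_i\subseteq^*\lambda\setminus X$, although one of $X,\lambda\setminus X$ is in $U$. $\square$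

**Definition (character spectrum).** ${\rm Sp}_\chi(\lambda)$ is the set of all cardinals $\mu$ such that $\mu={\rm Ch}(U)$ for some uniform ultrafilter $U$ on $\lambda$. (The subscript is part of the name. Below, $\chi$ alone is a cardinal.)

*Example.* By Proposition 1, ${\rm Sp}_\chi(\lambda)\subseteq(\lambda,2^\lambda]$. If $2^\lambda=\lambda^+$, then ${\rm Sp}_\chi(\lambda)=\{\lambda^+\}$.

**Definition (convex).** A set $S$ of cardinals is convex if whenever $\mu_1<\mu<\mu_2$ are cardinals with $\mu_1,\mu_2\in S$, then $\mu\in S$.

*Example.* $\{\aleph_1,\aleph_2\}$ is convex, $\{\aleph_1,\aleph_3\}$ is not.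

## 2. Convexity at a singular cardinal

The following question is from Shimon Garti, Menachem Magidor, Saharon Shelah, "On the spectrum of characters of ultrafilters", arXiv:1601.01409 (2016).

**Question.** Assume $\lambda>{\rm cf}(\lambda)$. Is it possible that ${\rm Sp}_\chi(\lambda)$ is not a convex set?

In plain words: can a cardinal be skipped, in that some uniform ultrafilters on a singular $\lambda$ need few generators, others need many, and none needs a certain number in between?

**Simplest cases.** If $2^\lambda=\lambda^+$, the spectrum is $\{\lambda^+\}$. If $2^\lambda=\lambda^{++}$, it is a nonempty subset of $\{\lambda^+,\lambda^{++}\}$, and every such subset is convex. A non-convex spectrum needs three cardinals in $(\lambda,2^\lambda]$, so $2^\lambda\ge\lambda^{+3}$.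

The answer is yes, relative to a supercompact cardinal. Recall that $\kappa$ is $\mu$-supercompact if there is an elementary $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\mu$ and $M$ closed under $\mu$-sequences, and supercompact if this holds for all $\mu$.

**Theorem 2.** Let $\alpha\ge2$ be an ordinal, and let $W_2$ be a model of ZFC in which $\kappa$ is supercompact, $2^\kappa\ge\kappa^{+\alpha}$, $\tau<\kappa$ is regular and $\sigma=\sigma^{<\sigma}<\kappa$ is infinite (e.g. $\tau=\sigma=\omega$). Then $W_2$ has a forcing extension with a singular cardinal $\lambda$, ${\rm cf}(\lambda)=\tau$, such that for $\chi=\kappa>\lambda$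
$${\rm Sp}_\chi(\lambda)=\{\chi,2^\lambda\},\qquad 2^\lambda\ge\chi^{+\alpha}.$$
In particular $\chi^+\notin{\rm Sp}_\chi(\lambda)$, and ${\rm Sp}_\chi(\lambda)$ is not convex. If $2^\kappa=\kappa^{+\alpha}$ in $W_2$, then ${\rm Sp}_\chi(\lambda)=\{\chi,\chi^{+\alpha}\}$.

Models $W_2$ as required are produced from a supercompact cardinal in Section 12. Sections 3–6 are a ZFC analysis of characters after adding Cohen sets. Sections 7–11 build the right ground model. Section 12 puts the two together.

## 3. Cohen sets and names for subsets of $\lambda$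

**Definition (Cohen forcing).** ${\rm Fn}(I,2,{<}\sigma)$ is the set of partial functions from $I$ to $2$ of size $<\sigma$, ordered by reverse inclusion.

*Example.* ${\rm Fn}(\omega,2,{<}\omega)$ adds one Cohen real.

In Sections 3–5 we assume, in the ground model $V$,
$$\sigma=\sigma^{<\sigma}<\lambda\ \text{ infinite cardinals},\qquad 2^\lambda<\chi=\chi^\sigma,\tag{1}$$
and $G$ is $V$-generic for $P={\rm Fn}(\chi\times\lambda,2,{<}\sigma)$. We also write $G$ for the function $\bigcup G:\chi\times\lambda\to2$. Think of $G$ as a matrix with $\chi$ columns, each of length $\lambda$.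

**Size and preservation.** $\sigma$ is regular, since $\sigma^{{\rm cf}(\sigma)}>\sigma$. Also $|P|=\chi$ because $\chi^\sigma=\chi$. A decreasing sequence of length $<\sigma$ has its union as a lower bound, so $P$ is $\sigma$-closed. It is $\sigma^+$-c.c.: given $\sigma^+$ conditions, as $\sigma^{<\sigma}=\sigma$ the $\Delta$-system lemma gives $\sigma^+$ of them whose domains form a $\Delta$-system with root $d$, $|d|<\sigma$; there are at most $2^{|d|}\le\sigma$ functions from $d$ to $2$, so two of these conditions agree on $d$ and are compatible. Hence cardinals and cofinalities are preserved. The chain condition also gives covering: if $f$ is a function in $V[G]$ from a set $x\in V$ to the ordinals, then some $F\in V$ satisfies $|F(u)|\le\sigma$ and $f(u)\in F(u)$ for all $u\in x$.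

**Names.** Let $\mathcal A\in V$ be the set of antichains of $P$. They have size at most $\sigma$, so $|\mathcal A|=\chi^\sigma=\chi$. For $a:\lambda\to\mathcal A$ in $V$ let
$$a[G]=\{\nu<\lambda:a(\nu)\cap G\ne\emptyset\},\qquad s_a(\nu)=\bigcup\{{\rm dom}(q):q\in a(\nu)\}.$$
So $s_a(\nu)\subseteq\chi\times\lambda$ is the part of the matrix on which the decision "$\nu\in a[G]$?" depends, and $|s_a(\nu)|\le\sigma$. Every $A\subseteq\lambda$ in $V[G]$ is $a[G]$ for some such $a$: given a name $\dot A$, let $a(\nu)$ be an antichain maximal among the antichains of conditions forcing $\nu\in\dot A$.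

**Test sets.** For $f\in({}^\lambda\chi)^V$ and $\varepsilon<2$ let
$$C_f^\varepsilon=\{\nu<\lambda:G(f(\nu),\nu)=\varepsilon\},\qquad\text{so } C^0_f=\lambda\setminus C^1_f.$$

*Example.* If $f$ is constant with value $\beta$, then $C^1_f$ is the subset of $\lambda$ coded by column $\beta$. In general $f$ reads the matrix along its graph, changing columns.

The next lemma says that a set whose name does not look at the graph of $f$ is split by $C_f^\varepsilon$.

**Lemma 3.** Let $a:\lambda\to\mathcal A$ and $f:\lambda\to\chi$ be in $V$, let $\varepsilon<2$, and let $Y=\{\nu:(f(\nu),\nu)\notin s_a(\nu)\}\in V$. If $|a[G]\cap Y|=\lambda$ in $V[G]$, then $|(a[G]\cap Y)\setminus C^\varepsilon_f|=\lambda$.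

*Proof.* Suppose that $(a[G]\cap Y)\setminus C_f^\varepsilon$ has size $\gamma<\lambda$. By covering it is contained in a set $Z\in V$ of size at most $\gamma\cdot\sigma<\lambda$ (at most $\sigma$ if $\gamma$ is finite). So some $p\in G$ forces both $|a[G]\cap Y|=\lambda$ and $(a[G]\cap Y)\setminus C^\varepsilon_f\subseteq Z$. In $V$ let
$$Y'=\{\nu\in Y\setminus Z:\text{some }q\in a(\nu)\text{ is compatible with }p\}.$$
Then $p\Vdash(a[G]\cap Y)\setminus Z\subseteq Y'$, and the left side is forced to have size $\lambda$. So $|Y'|=\lambda$. The map $\nu\mapsto(f(\nu),\nu)$ is injective and $|{\rm dom}(p)|<\sigma<\lambda$, so there is $\nu\in Y'$ with $(f(\nu),\nu)\notin{\rm dom}(p)$. Choose $q\in a(\nu)$ compatible with $p$. As $\nu\in Y$, also $(f(\nu),\nu)\notin{\rm dom}(q)$. Therefore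
$$r=p\cup q\cup\{((f(\nu),\nu),1-\varepsilon)\}$$
is a condition. It forces $\nu\in a[G]$ (as $r\le q$), $\nu\in Y$ and $\nu\notin C^\varepsilon_f$. But $r\le p$ and $\nu\notin Z$, a contradiction. $\square$

## 4. Fresh columns, and where they run out

The first thing to try is to test a small base against a column that it has not seen.

Let $U\in V[G]$ be a uniform ultrafilter on $\lambda$, and suppose it has a base $\{a_i[G]:i<\mu\}$ with $\mu<\chi$. The sets $s_{a_i}(\nu)$ ($i<\mu$, $\nu<\lambda$) together have at most $\mu\cdot\lambda\cdot\sigma<\chi$ elements (at most $\lambda\cdot\sigma$ if $\mu$ is finite). So some $\beta<\chi$ is not the first coordinate of any of them. Let $f$ be constantly $\beta$. For each $i$ the set $Y$ of Lemma 3 is all of $\lambda$, and $|a_i[G]|=\lambda$. So $a_i[G]\not\subseteq^*C^\varepsilon_f$ for both $\varepsilon$. But one of $C^0_f,C^1_f$ is in $U$, a contradiction. Hence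
$$\chi\le{\rm Ch}(U)\le(2^\lambda)^{V[G]}\le(\chi^\lambda)^V,$$
where the last inequality counts the functions $a:\lambda\to\mathcal A$.

If $\chi^\lambda=\chi$ in $V$, everything collapses to one value, and the spectrum is the convex set $\{\chi\}$. If $\chi^\lambda>\chi$ in $V$, then the argument says nothing about the values above $\chi$: a family of $\chi$ sets may look at all $\chi$ columns, and no fresh column is left. This is the exact point where the argument stops.

What has not been used is that there are $\chi^\lambda$ functions $f$, not only the $\chi$ constant ones. A name $a$ looks at no more than $\sigma$ places for each $\nu$, so $a[G]$ can be almost contained in $C_f^\varepsilon$ only for those $f$ whose graph runs, modulo $U$, through this thin set of places. There are at most $(\sigma^\lambda)^V\leq(2^\lambda)^V<\chi$ such $f$ up to equality modulo $U$. So the size of a base is at least the number of functions $f$ modulo $U$.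

## 5. The character is the size of an ultrapower

**Definition (ultrapower by a trace).** Let $V\subseteq V[G]$, $U\in V[G]$ an ultrafilter on $\lambda$ and $U_0=U\cap V$ (possibly $U_0\notin V$). Then $({}^\lambda\chi)^V/U_0$ is the set of classes of functions $f:\lambda\to\chi$ in $V$ modulo
$$f\equiv f'\iff\{\nu:f(\nu)=f'(\nu)\}\in U_0.$$

*Example.* Replace $\chi$ by a finite $k>0$. The fibers of $f:\lambda\to k$ are a finite partition of $\lambda$ in $V$, so exactly one of them is in $U_0$, and $f$ is equivalent to a constant. There are exactly $k$ classes. For infinite $\chi$ the constants give $\chi$ classes, and there may be more.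

**Theorem 4 (ZFC).** Let $\sigma=\sigma^{<\sigma}<\lambda$ be infinite cardinals and $2^\lambda<\chi=\chi^\sigma$. Let $G$ be $V$-generic for $P={\rm Fn}(\chi\times\lambda,2,{<}\sigma)$. In $V[G]$ every uniform ultrafilter $U$ on $\lambda$ satisfies ${\rm Ch}(U)=|({}^\lambda\chi)^V/(U\cap V)|$.

*Proof.* Work in $V[G]$. Let $U_0=U\cap V$.

**Step 1: a base set almost inside $C^\varepsilon_f$ must look at the graph of $f$.** We claim:
$$\text{if }a[G]\in U\text{ and }a[G]\subseteq^*C^\varepsilon_f,\text{ then }\{\nu:(f(\nu),\nu)\in s_a(\nu)\}\in U_0.\tag{2}$$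
This set is in $V$. If it is not in $U_0$, then its complement $Y$ is in $U$, so $a[G]\cap Y\in U$ has size $\lambda$. By Lemma 3, $|a[G]\setminus C^\varepsilon_f|=\lambda$, contradicting $a[G]\subseteq^*C_f^\varepsilon$.

**Step 2: the lower bound, by recovering the class of $f$ from few data.** Let $\mu={\rm Ch}(U)$ and let $\{A_i:i<\mu\}$ be a base, $A_i=a_i[G]$ with $a_i\in V$. In $V$ fix for each $a:\lambda\to\mathcal A$ a function $e_a$ on $\lambda\times\sigma$ such that $e_a(\nu,\cdot)$ maps $\sigma$ onto $s_a(\nu)$ if $s_a(\nu)\ne\emptyset$, and is constantly $\emptyset$ if $s_a(\nu)=\emptyset$.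

Let $f\in({}^\lambda\chi)^V$. One of $C^0_f,C^1_f$ is in $U$, so there are $i(f)<\mu$ and $\varepsilon<2$ with $A_{i(f)}\subseteq^*C^\varepsilon_f$. By (2), $(f(\nu),\nu)\in s_{a_{i(f)}}(\nu)$ for $U_0$-almost all $\nu$. Let $g_f(\nu)$ be the least $\eta<\sigma$ with $e_{a_{i(f)}}(\nu,\eta)=(f(\nu),\nu)$ if there is one, and $0$ otherwise. Then $g_f\in({}^\lambda\sigma)^V$, since $f$ and $a_{i(f)}$ are in $V$.

If $i(f)=i(f')=i$ and $g_f=g_{f'}$, then for $U_0$-almost all $\nu$
$$(f(\nu),\nu)=e_{a_i}(\nu,g_f(\nu))=e_{a_i}(\nu,g_{f'}(\nu))=(f'(\nu),\nu),$$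
so $f\equiv f'$. Choosing one representative in each class, we obtain
$$|({}^\lambda\chi)^V/U_0|\le\mu\cdot(\sigma^\lambda)^V\leq\mu\cdot(2^\lambda)^V.$$
By the constant functions the left side is at least $\chi>(2^\lambda)^V$. So $\mu$ is infinite, and the left side is at most $\mu$.

**Step 3: the upper bound, by taking names modulo $U_0$.** Let $T$ be a set of representatives of $({}^\lambda\mathcal A)^V/U_0$. A bijection in $V$ between $\mathcal A$ and $\chi$ shows $|T|=|({}^\lambda\chi)^V/U_0|$. Let
$$\mathcal B=\{X\cap a[G]:X\in U_0,\ a\in T,\ a[G]\in U\}\subseteq U.$$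
Given $B=b[G]\in U$, let $a\in T$ with $a\equiv b$ and $X=\{\nu:a(\nu)=b(\nu)\}\in U_0$. Then $X\cap a[G]=X\cap b[G]\subseteq B$. Moreover $a[G]\supseteq X\cap B\in U$, so $a[G]\in U$ and $X\cap a[G]\in\mathcal B$. Thus $\mathcal B$ is a base, and $|\mathcal B|\le(2^\lambda)^V\cdot|T|=|T|$, since $|T|\ge\chi$. $\blacksquare$

The task is now to find $\chi$ such that the size of the ultrapower depends on $U$ and jumps.

## 6. Two possible values when $\sigma<{\rm cf}(\chi)\le\lambda$

**Definition (indecomposable).** $U$ is $\theta$-indecomposable if every $f:\lambda\to\theta$ is bounded below $\theta$ on some set in $U$, i.e. $\{\nu:f(\nu)<\xi\}\in U$ for some $\xi<\theta$.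

*Examples.* (i) If $\lambda$ is measurable, $\theta<\lambda$ is regular, and $U$ is a $\lambda$-complete nonprincipal ultrafilter on $\lambda$, then every $f:\lambda\to\theta$ is constant on a set in $U$, so $U$ is $\theta$-indecomposable. (ii) A uniform ultrafilter on a singular $\lambda$ is never ${\rm cf}(\lambda)$-indecomposable: if $\langle\lambda_i:i<{\rm cf}(\lambda)\rangle$ is increasing and cofinal in $\lambda$ and $f(\nu)=\min\{i:\nu<\lambda_i\}$, then $\{\nu:f(\nu)<\xi\}\subseteq\lambda_\xi$ has size $<\lambda$ for every $\xi<{\rm cf}(\lambda)$.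

**Theorem 5 (ZFC).** Let $\sigma=\sigma^{<\sigma}$ be infinite, $\chi$ a strong limit, $\theta={\rm cf}(\chi)$, $\sigma<\theta\le\lambda<\chi$ with $\lambda$ a cardinal, and let $G$ be $V$-generic for ${\rm Fn}(\chi\times\lambda,2,{<}\sigma)$. Cardinals and cofinalities are preserved, $(2^\lambda)^{V[G]}=(2^\chi)^V$, and in $V[G]$, for every uniform ultrafilter $U$ on $\lambda$:

* ${\rm Ch}(U)=\chi$ if $U$ is $\theta$-indecomposable, and ${\rm Ch}(U)=2^\lambda$ otherwise;
* hence ${\rm Sp}_\chi(\lambda)\subseteq\{\chi,2^\lambda\}$; moreover $2^\lambda\in{\rm Sp}_\chi(\lambda)$;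
* if $V$ has a $\theta$-indecomposable uniform ultrafilter on $\lambda$, then ${\rm Sp}_\chi(\lambda)=\{\chi,2^\lambda\}$.

*Proof.* **Step 1: cardinal arithmetic, to see that Theorem 4 applies.** Work in $V$. For $\xi<\theta$ every function from $\xi$ to $\chi$ is bounded, and for $\beta<\chi$ we have $|{}^\xi\beta|<\chi$, as $\chi$ is a strong limit. So $|{}^\xi\chi|\le\chi$, and
$$|{}^{<\theta}\chi|=\chi,\qquad \chi^\sigma=\chi\ \text{ (as }\sigma<\theta).$$
Also $2^\lambda<\chi$. So (1) holds, and cardinals and cofinalities are preserved by Section 3. Writing $\chi$ as a sum of $\theta$ smaller cardinals, we get $2^\chi\le\chi^\theta$, as a product of $\theta$ cardinals below $\chi$. Hence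
$$2^\chi\le\chi^\theta\le\chi^\lambda\le\chi^\chi=2^\chi .\tag{3}$$

**Step 2: the value of $2^\lambda$ in $V[G]$.** Counting the functions $a:\lambda\to\mathcal A$ gives $(2^\lambda)^{V[G]}\le(\chi^\lambda)^V=(2^\chi)^V$. Conversely $P\cong{\rm Fn}(\chi\times\sigma,2,{<}\sigma)$, and for this forcing two different columns differ by a density argument. So $2^\sigma\ge\chi$ in $V[G]$, hence $2^\lambda\ge\chi$ and $2^\lambda=(2^\lambda)^\lambda\ge\chi^\lambda\ge(\chi^\lambda)^V$. By (3), $(2^\lambda)^{V[G]}=(2^\chi)^V>\chi$.

Now let $U\in V[G]$ be uniform and $U_0=U\cap V$. Fix in $V$ an increasing cofinal sequence $\langle\chi_\xi:\xi<\theta\rangle$ of cardinals in $\chi$.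

**Step 3: indecomposability of $U$ can be tested on functions in $V$.** We claim: $U$ is $\theta$-indecomposable if and only if every $h:\lambda\to\theta$ in $V$ is bounded below $\theta$ on a set in $U_0$. Forward: for $h\in V$ the sets $\{\nu:h(\nu)<\xi\}$ are in $V$. Backward: let $f:\lambda\to\theta$ be in $V[G]$. By covering, each $f(\nu)$ lies in a set $F(\nu)\subseteq\theta$ of size at most $\sigma$, with $F\in V$. As $\sigma<\theta$ and $\theta$ is regular, $f^*(\nu)=\sup F(\nu)<\theta$. So $f$ is pointwise bounded by $f^*\in V$, and $f^*$ is bounded on a set in $U_0\subseteq U$.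

**Step 4: if $U$ is $\theta$-indecomposable, there are $\chi$ classes.** For $f\in({}^\lambda\chi)^V$ let $h(\nu)=\min\{\xi:f(\nu)<\chi_\xi\}$. By Step 3, $h$ is bounded on a set in $U_0$, so $f$ is equivalent to a member of $({}^\lambda\chi_\xi)^V$ for some $\xi<\theta$. Thus there are at most $\sum_{\xi<\theta}(\chi_\xi^\lambda)^V\le\chi$ classes, and at least $\chi$. By Theorem 4, ${\rm Ch}(U)=\chi$.

**Step 5: otherwise there are $2^\lambda$ classes.** By Step 3 there is $h:\lambda\to\theta$ in $V$ not bounded on any set in $U_0$, i.e. $\{\nu:h(\nu)>\xi\}\in U_0$ for all $\xi<\theta$. Fix in $V$ an injection $c:{}^{<\theta}\chi\to\chi$ (Step 1). For $F\in({}^\theta\chi)^V$ put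
$$f_F(\nu)=c(F{\restriction}h(\nu)).$$
If $F(\zeta)\ne F'(\zeta)$, then $f_F(\nu)\ne f_{F'}(\nu)$ whenever $h(\nu)>\zeta$, which holds for $U_0$-almost all $\nu$. So $f_F\not\equiv f_{F'}$. There are at least $(\chi^\theta)^V=(2^\chi)^V$ classes and at most $(\chi^\lambda)^V=(2^\chi)^V$. By Theorem 4 and Step 2, ${\rm Ch}(U)=2^\lambda$.

**Step 6: $2^\lambda$ is in the spectrum.** In $V[G]$ let $h:\lambda\to\theta$ have all fibers of size $\lambda$. The sets $h^{-1}[\xi,\theta)\setminus Z$ with $\xi<\theta$, $|Z|<\lambda$ are nonempty and closed under finite intersections, so they generate a proper filter. An ultrafilter extending it is uniform, and $h$ shows that it is not $\theta$-indecomposable. Apply Step 5.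

**Step 7: $\chi$ is in the spectrum if $V$ has a $\theta$-indecomposable uniform ultrafilter $D$ on $\lambda$.** Every $X\in D$ has size $\lambda$ in $V[G]$, as cardinals are preserved. So $D\cup\{\lambda\setminus Z:Z\in V[G],|Z|<\lambda\}$ has the finite intersection property and extends to an ultrafilter $U$ in $V[G]$. $U$ is uniform. $U\cap V\supseteq D$ contains no set together with its complement, and $D$ is an ultrafilter in $V$, so $U\cap V=D$. By Step 3, $U$ is $\theta$-indecomposable. Apply Step 4. $\blacksquare$

**What the ground model must provide.** If $2^\chi=\chi^+$ in $V$, Theorem 5 gives only $\{\chi\},\{\chi^+\}$ or $\{\chi,\chi^+\}$, which are convex. We need a strong limit $\chi$ with $2^\chi\ge\chi^{++}$ whose cofinality $\theta$ satisfies $\theta>\sigma\ge\omega$, so $\theta$ is uncountable. And we need a singular $\lambda\in[\theta,\chi)$ with a $\theta$-indecomposable uniform ultrafilter, so $\theta\ne{\rm cf}(\lambda)$ by Example (ii). Plain Prikry forcing, which makes a measurable cardinal have cofinality $\omega$, is therefore not enough. We need a forcing that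 changes the cofinality of a large cardinal to an uncountable $\theta$ without adding subsets of $\lambda$.

**Proposition 6 (Magidor).** Let $\kappa$ be $2^\kappa$-supercompact, $\theta<\kappa$ regular and $\theta\le\delta<\kappa$. There is a $\kappa^+$-c.c. forcing $R$ with $|R|\le2^\kappa$ that adds no new subsets of $\delta$ and forces that $\kappa$ is a strong limit cardinal of cofinality $\theta$.

Its proof takes Sections 7–11, in which $\kappa,\theta,\delta$ are as in Proposition 6.

## 7. Normal measures inside ultrapowers by normal measures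

A normal measure on $\alpha$ is a nonprincipal $\alpha$-complete normal ultrafilter on $\alpha$. Let $W$ be a normal measure on $\kappa$, with canonical embedding $j_W:V\to N={\rm Ult}(V,W)$. Recall: $N$ is closed under $\kappa$-sequences, so $P(\kappa)\subseteq N$; $j_W$ is the identity on $V_\kappa$; the identity function represents $\kappa$; and for $a\subseteq\kappa$ the function $\alpha\mapsto a\cap\alpha$ represents $j_W(a)\cap\kappa=a$. In particular $W$ concentrates on inaccessible cardinals, as $\kappa$ is inaccessible in $N$.

*Example.* Suppose $U_0,U_1$ are normal measures on $\kappa$ and $U_0\in{\rm Ult}(V,U_1)$. Then $\kappa$ is measurable in ${\rm Ult}(V,U_1)$, and by Łoś's theorem $U_1$-almost every $\beta<\kappa$ is measurable. If $f$ represents $U_0$, then $f(\beta)$ is a normal measure on $\beta$ for $U_1$-almost all $\beta$.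

**Lemma 7.** If $\kappa$ is $2^\kappa$-supercompact, every set $\mathcal S$ of fewer than $\kappa$ normal measures on $\kappa$ is contained in ${\rm Ult}(V,W)$ for some normal measure $W$ on $\kappa$. Hence there are normal measures $\langle U_\xi:\xi<\theta\rangle$ on $\kappa$ with $U_\eta\in{\rm Ult}(V,U_\xi)$ for $\eta<\xi<\theta$. They are distinct.

*Proof.* Call $\mathcal S$ bad if it is a counterexample, and suppose that a bad set exists. Let $j:V\to M$ have critical point $\kappa$, with $M$ closed under $2^\kappa$-sequences. All subsets of $\kappa$ are in $M$, and so are all subsets of $P(\kappa)$, since they can be enumerated in length at most $2^\kappa$.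

**Step 1: badness is the same in $V$ and $M$.** For a normal measure $W$ and $X\subseteq P(\kappa)$,
$$X\in{\rm Ult}(V,W)\iff X=\{a\subseteq\kappa:\{\alpha:a\cap\alpha\in F(\alpha)\}\in W\}\ \text{ for some }F\in\prod_{\alpha<\kappa}P(P(\alpha)).\tag{4}$$
Indeed, an element of the ultrapower which is a subset of $P(\kappa)$ is $[F]$ for such an $F$, since $\kappa$ is represented by the identity. And $a=[\alpha\mapsto a\cap\alpha]$ belongs to $[F]$ iff $\{\alpha:a\cap\alpha\in F(\alpha)\}\in W$. Now $V$ and $M$ have the same subsets of $\kappa$, the same normal measures on $\kappa$, the same sets of fewer than $\kappa$ of them, and the same functions $F$ as in (4) (these are functions from $\kappa$ to $V_\kappa\subseteq M$). Using (4) in $V$ and in $M$, we see that $\mathcal S$ is bad in $V$ iff it is bad in $M$.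

**Step 2: compare $M$ with an ultrapower.** Let $W=\{X\subseteq\kappa:\kappa\in j(X)\}$, a normal measure, $N={\rm Ult}(V,W)$, and let $k:N\to M$, $k([F])=j(F)(\kappa)$, be the elementary factor map, with $k\circ j_W=j$. For $\alpha<\kappa$, $k(\alpha)=k(j_W(\alpha))=j(\alpha)=\alpha$; and $k(\kappa)=k([{\rm id}])=\kappa$. So for $a\subseteq\kappa$ we have $k(a)\subseteq\kappa$ and $\alpha\in k(a)\iff\alpha\in a$, that is, $k(a)=a$. As $P(\kappa)=P(\kappa)^N=P(\kappa)^M$, the same argument one level up gives $k(X)=X$ for every $X\in N$ with $X\subseteq P(\kappa)$.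

**Step 3: the contradiction.** By Step 1, $M$ has a bad set. By elementarity of $k$ and $k(\kappa)=\kappa$ there is $\mathcal S\in N$ that is bad in $N$. Then $k(\mathcal S)$ is bad in $M$, hence in $V$. As $|\mathcal S|^N<\kappa$ and $k$ fixes all ordinals below $\kappa$, $k(\mathcal S)=k''\mathcal S$. By Step 2, $k''\mathcal S=\mathcal S$. So $\mathcal S$ is bad in $V$, but $\mathcal S\subseteq N={\rm Ult}(V,W)$, a contradiction.

**Step 4: the sequence.** If $\langle U_\eta:\eta<\xi\rangle$ is chosen, apply the first part to $\{U_\eta:\eta<\xi\}$ to get $U_\xi$.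

**Step 5: the measures are distinct.** It suffices that $U\notin{\rm Ult}(V,U)$ for every normal measure $U$ on $\kappa$. Otherwise ${\rm Ult}(V,U)$, which contains all functions from $\kappa$ to $\kappa$, can form ${}^\kappa\kappa/U$. This has order type $j_U(\kappa)$, so ${\rm Ult}(V,U)$ sees that $|j_U(\kappa)|\le2^\kappa$. But $j_U(\kappa)>\kappa$ is inaccessible there. $\square$

## 8. A coherent system of measures below $\kappa$

Fix $\langle U_\xi:\xi<\theta\rangle$ from Lemma 7. We now choose, for many $\alpha<\kappa$, a short sequence of measures on $\alpha$ that resembles $\langle U_\eta:\eta<\xi\rangle$. The number $\xi$ will be the order of $\alpha$.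

**Disjoint sets.** For $\eta<\xi<\theta$ fix a set in $U_\eta$ whose complement is in $U_\xi$. Intersecting, for each $\xi$, the fewer than $\kappa$ relevant sets and complements with the set of inaccessibles above $\delta$, we get pairwise disjoint $B^0_\xi\in U_\xi$ ($\xi<\theta$) consisting of inaccessibles $>\delta$.

**Representing functions.** For $\eta<\xi$ let $f^\xi_\eta$ represent $U_\eta$ in ${\rm Ult}(V,U_\xi)$. By Łoś's theorem, for $X\subseteq\kappa$,
$$X\in U_\zeta\iff\{\beta:X\cap\beta\in f^\eta_\zeta(\beta)\}\in U_\eta\qquad(\zeta<\eta<\theta).\tag{5}$$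

**The system.** By recursion on $\xi<\theta$ we choose $B_\xi\subseteq B^0_\xi$ in $U_\xi$, and put
$$o(\alpha)=\xi,\qquad U(\alpha,\eta)=f^\xi_\eta(\alpha)\qquad(\alpha\in B_\xi,\ \eta<\xi).$$
Let $B=\bigcup_{\xi<\theta}B_\xi$, $B_{<\xi}=\bigcup_{\eta<\xi}B_\eta$, $o(\kappa)=\theta$, $U(\kappa,\eta)=U_\eta$. We want, for all $\alpha\in B\cup\{\kappa\}$:

* (C1) for $\eta<o(\alpha)$, $U(\alpha,\eta)$ is a normal measure on $\alpha$ and $B_\eta\cap\alpha\in U(\alpha,\eta)$;
* (C2) for $\zeta<\eta<o(\alpha)$ and $X\subseteq\alpha$: $X\in U(\alpha,\zeta)\iff\{\beta\in B_\eta\cap\alpha:X\cap\beta\in U(\beta,\zeta)\}\in U(\alpha,\eta)$.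

For $\alpha=\kappa$, (C1) is clear and (C2) is (5), since $B_\eta\in U_\eta$. Now suppose that $B_\eta$ is chosen for all $\eta<\xi$, and look at $N={\rm Ult}(V,U_\xi)$. It contains $P(\kappa)$, the measures $U_\eta$ ($\eta<\xi$), the sets $B_\eta$, and the functions $\beta\mapsto U(\beta,\zeta)$ on $B_\eta$ ($\zeta<\eta<\xi$). The last two are the restrictions to $\kappa$ of their images under $j_{U_\xi}$, because $j_{U_\xi}$ is the identity on $V_\kappa$. In $N$ the statements (C1) and (C2) for $\kappa$ and all $\zeta<\eta<\xi$ are true, as they are true in $V$. By Łoś's theorem, each of them holds at $U_\xi$-almost all $\alpha$, with $f^\xi_\eta(\alpha)$ as $U(\alpha,\eta)$. There are fewer than $\kappa$ pairs $(\zeta,\eta)$, so by $\kappa$-completeness all of them hold together on a set in $U_\xi$. Let $B_\xi$ be its intersection with $B^0_\xi$.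

*Example.* For $\alpha\in B_0$ there are no measures on $\alpha$ to choose. For $\alpha\in B_1$ there is one normal measure $U(\alpha,0)$ on $\alpha$, and it concentrates on $B_0\cap\alpha$. For $\alpha\in B_2$ there are two, and by (C2) $U(\alpha,0)$ is recovered from $U(\alpha,1)$ and the measures $U(\beta,0)$, $\beta\in B_1\cap\alpha$.

Every $\alpha\in B\cup\{\kappa\}$ is inaccessible and $o(\alpha)\le\theta\le\delta<\alpha$. Let
$$F(\alpha)=\{A\subseteq B_{<o(\alpha)}\cap\alpha:A\in U(\alpha,\eta)\text{ for all }\eta<o(\alpha)\}.$$
So $F(\alpha)=\{\emptyset\}$ if $o(\alpha)=0$. By (C1), $B_{<o(\alpha)}\cap\alpha\in F(\alpha)$. As the $U(\alpha,\eta)$ are normal measures, $F(\alpha)$ is closed under intersections of fewer than $\alpha$ members, under removing bounded sets, and under diagonal intersections (taken inside $B_{<o(\alpha)}\cap\alpha$).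

The reflection property that makes everything work is the following.

* (C3) If $A\in F(\alpha)$ and $\eta<o(\alpha)$, then $\{\beta\in A\cap B_\eta:A\cap\beta\cap B_{<\eta}\in F(\beta)\}\in U(\alpha,\eta)$.

*Proof of (C3).* Let $\zeta<\eta$. As $A\in U(\alpha,\zeta)$, (C2) says that $A\cap\beta\in U(\beta,\zeta)$ for $U(\alpha,\eta)$-almost all $\beta\in B_\eta$. Intersecting over the fewer than $\alpha$ many $\zeta<\eta$, almost all $\beta\in A\cap B_\eta$ satisfy $A\cap\beta\in U(\beta,\zeta)$ for all $\zeta<\eta=o(\beta)$. By (C1) at $\beta$ also $B_{<\eta}\cap\beta\in U(\beta,\zeta)$. So $A\cap\beta\cap B_{<\eta}\in F(\beta)$. $\square$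

## 9. The forcing $R(\gamma,\alpha)$

**Definition (conditions).** For $\alpha\in B\cup\{\kappa\}$ and $\delta\le\gamma<\alpha$, $R(\gamma,\alpha)$ is the set of
$$p=\langle(\alpha_1,A_1),\dots,(\alpha_{n+1},A_{n+1})\rangle,\quad n\ge0,\qquad \gamma=\alpha_0<\alpha_1<\dots<\alpha_{n+1}=\alpha,$$
with $\alpha_i\in B$ for $1\le i\le n$, $A_i\in F(\alpha_i)$ and $A_i\subseteq(\alpha_{i-1},\alpha_i)$ for $1\le i\le n+1$. The points of $p$ are $\alpha_1,\dots,\alpha_n$.

**Definition (order).** Put $q\le p$ if every point of $p$ is a point of $q$, and for each entry $(\beta,E)$ of $q$ with $\alpha_{i-1}<\beta\le\alpha_i$ we have $E\subseteq A_i$, and $\beta\in A_i$ if $\beta\ne\alpha_i$. Put $q\le^*p$ if moreover $q$ and $p$ have the same points. Let $R=R(\delta,\kappa)$.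

So $A_i$ is the reservoir from which new points between $\alpha_{i-1}$ and $\alpha_i$ are taken. As $A_i\subseteq B_{<o(\alpha_i)}$, they have smaller order than $\alpha_i$. The relation $\le$ is transitive. Let $r\le q\le p$, and let $(\beta,E)$ be an entry of $r$ with $\alpha_{i-1}<\beta\le\alpha_i$, lying between consecutive entries of $q$, $\beta_{j-1}<\beta\le\beta_j$. As the points of $p$ are points of $q$, $\beta_j\le\alpha_i$. With $E_j$ the reservoir at $\beta_j$ in $q$, $E\subseteq E_j\subseteq A_i$. If $\beta\ne\alpha_i$, then either $\beta=\beta_j\in A_i$ or $\beta\in E_j\subseteq A_i$.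

*Examples.* If $o(\alpha)=0$, then $\langle(\alpha,\emptyset)\rangle$ has no proper extension. If $o(\alpha)=1$, then below $\langle(\alpha,A)\rangle$ all points are in $B_0$ and carry the reservoir $\emptyset$. A condition is a finite increasing sequence together with a set in $U(\alpha,0)$, and new points are added only above the old ones: this is Prikry forcing. If $o(\alpha)=2$, one may add a point $\beta$ of order $1$ with a reservoir $E\in F(\beta)$, and later add points of order $0$ from $E$ below $\beta$.

**(R1) Size and chain condition.** $|R(\gamma,\alpha)|\le2^\alpha$. Two conditions with the same points are compatible (intersect the reservoirs), and there are only $\kappa$ finite sets of points below $\kappa$. So $R$ is $\kappa^+$-c.c.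

**(R2) Insertion.** If $\beta\in A_i$ and $A_i\cap\beta\cap B_{<o(\beta)}\in F(\beta)$, then inserting $(\beta,A_i\cap\beta\cap B_{<o(\beta)})$ and replacing $A_i$ by $A_i\setminus(\beta+1)$ gives an extension of $p$. By (C3), for each $\eta<o(\alpha_i)$ the set of such $\beta\in B_\eta$ is in $U(\alpha_i,\eta)$, hence unbounded in $\alpha_i$.

**(R3) Factoring.** If $\alpha_i$ is a point of $p\in R(\gamma,\alpha)$, then $\{q:q\le p\}$ is the product of $\{q_0:q_0\le p{\restriction}i\}$ in $R(\gamma,\alpha_i)$, where $p{\restriction}i=\langle(\alpha_1,A_1),\dots,(\alpha_i,A_i)\rangle$, and of $\{q_1:q_1\le\langle(\alpha_{i+1},A_{i+1}),\dots,(\alpha_{n+1},A_{n+1})\rangle\}$ in $R(\alpha_i,\alpha)$. Indeed every $q\le p$ has $\alpha_i$ as a point and splits there, and the order is defined entry by entry.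

**(R4) Closure of $\le^*$.** Every $\le^*$-decreasing sequence in $R(\gamma,\alpha)$ of length at most $2^\gamma$ has a $\le^*$-lower bound: intersect the reservoirs. This works because each $\alpha_i>\gamma$ with $i\ge 1$ is inaccessible, so $2^\gamma<\alpha_i$, and $F(\alpha_i)$ is closed under intersections of fewer than $\alpha_i$ members.

## 10. The Prikry property

**Lemma 8.** For every $p\in R(\gamma,\alpha)$ and every statement $\varphi$ of the forcing language there is $q\le^*p$ deciding $\varphi$.

**The one-measure argument, and why it is not enough.** Let $o(\alpha)=1$. First shrink the reservoir to some $A^1$ that is as good as any other set at deciding $\varphi$. For a stem $t$ color each $\beta\in A^1$ above $t$ by what $t^\frown\langle(\beta,\emptyset)\rangle^\frown(A^1\setminus(\beta+1))$ forces about $\varphi$, and choose a set $H$ on which the color depends only on $t$. If $q=s^\frown\langle(\beta,\emptyset)\rangle^\frown A'$, with points above $\gamma$ taken from $H$, decides $\varphi$ with the fewest points, then all $\beta'\in H$ above $s$ have the same decisive color.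 Every extension of $s^\frown (H\setminus(\max s+1))$ can be extended so as to have points above $s$, and it lies below $s^\frown\langle(\beta',\emptyset)\rangle^\frown(A^1\setminus(\beta'+1))$ for its first such point $\beta'$. So already $s^\frown (H\setminus(\max s+1))$ decides $\varphi$, with fewer points, a contradiction.

If $o(\alpha)\ge2$, this breaks in two places. The color of a point $\beta$ of positive order is not determined by $\beta$: it depends on the reservoir $E$ attached to $\beta$, and on points put below $\beta$ later. And the first point above $s$ need not have the order of the $\beta$ that we analyzed. The cure for the first problem is to apply the lemma inductively below $\beta$, to the statement "the generic filter below $\beta$ contains a reason for $\varphi$". The cure for the second is to look at the first point of order at least $\eta=o(\beta)$, and to use (C2) to make one large reservoir below $\alpha$ whose trace below $\beta$ is inside the one found at $\beta$.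

*Proof of Lemma 8.* By induction on $\alpha$, for all $\gamma$ simultaneously. We first treat conditions without points.

**Setup.** Let $p=\langle(\alpha,A)\rangle\in R(\gamma,\alpha)$. If $o(\alpha)=0$, then $p$ has no proper extensions and decides $\varphi$. Let $o(\alpha)>0$. Let $L$ be the set of possible stems: $\emptyset$, with $\max\emptyset=\gamma$, and all $t\in R(\gamma,\beta)$ with $\beta\in B$, $\gamma<\beta<\alpha$, for which we put $\max t=\beta$. For each $\beta<\alpha$ there are fewer than $\alpha$ many $t\in L$ with $\max t=\beta$ (at most $2^\beta$). For $t\in L$ and $A'\in F(\alpha)$ with $A'\subseteq(\max t,\alpha)$ write $t^\frown A'$ for $t^\frown\langle(\alpha,A')\rangle\in R(\gamma,\alpha)$. Let $\varphi^0=\varphi$, $\varphi^1=\neg\varphi$.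

We often use diagonal intersections indexed by $L$: if $X_t\in F(\alpha)$ for $t\in L$, first intersect all $X_t$ with the same $\max t=\rho$ (fewer than $\alpha$ many), then take the diagonal intersection over $\rho$. The set of $\nu\in B_{<o(\alpha)}\cap\alpha$ with $\nu\in X_t$ for all $t$ with $\max t<\nu$ is in $F(\alpha)$. The same holds for a single normal measure, and for $F(\beta)$ with $\beta\in B$, $\gamma<\beta<\alpha$, since $2^\rho<\beta$ for $\rho<\beta$.

**Step 1: a reservoir that decides whenever any reservoir does.** For $t\in L$ choose $A_t\in F(\alpha)$, $A_t\subseteq(\max t,\alpha)$, such that $t^\frown A_t$ decides $\varphi$ if there is such a set; otherwise let $A_t=B_{<o(\alpha)}\cap(\max t,\alpha)$. Let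
$$A^1=\{\nu\in A:\nu\in A_t\text{ for all }t\in L\text{ with }\max t<\nu\}\in F(\alpha).$$
As $A^1\setminus(\max t+1)\subseteq A_t$, we have:

(a) if some $t^\frown A'$ decides $\varphi$, then $t^\frown(A^1\setminus(\max t+1))$ decides $\varphi$.

**Step 2: color a point $\beta$ by using the lemma below $\beta$.** Call $\beta\in A^1$ good if $A^1\cap\beta\cap B_{<o(\beta)}\in F(\beta)$. By (C3), for each $\eta<o(\alpha)$ the good $\beta\in B_\eta$ form a set in $U(\alpha,\eta)$. For good $\beta$, $t\in L$ with $\max t<\beta$, and $\varepsilon<2$, let $\Sigma^\varepsilon_{t,\beta}$ be the following statement about the generic filter of $R(\max t,\beta)$: "it contains some $r$ with $t^\frown r^\frown(A^1\setminus(\beta+1))\Vdash\varphi^\varepsilon$".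

Since $\beta$ is good, $A^1\cap B_{<o(\beta)}\cap(\max t,\beta)\in F(\beta)$. Applying the induction hypothesis for $\beta<\alpha$ twice, we get a subset $E^t_\beta$ of this set, $E^t_\beta\in F(\beta)$, such that the condition $\langle(\beta,E^t_\beta)\rangle$ of $R(\max t,\beta)$ decides both $\Sigma^0_{t,\beta}$ and $\Sigma^1_{t,\beta}$. It cannot force both: two members of a filter have a common extension $r$, and then $t^\frown r^\frown(A^1\setminus(\beta+1))$ would force $\varphi$ and $\neg\varphi$. Let $c_t(\beta)=\varepsilon$ if it forces $\Sigma^\varepsilon_{t,\beta}$, and $c_t(\beta)=2$ if it forces the negation of both. Then: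

(b) if $c_t(\beta)=\varepsilon<2$, then $t^\frown\langle(\beta,E^t_\beta)\rangle^\frown(A^1\setminus(\beta+1))\Vdash\varphi^\varepsilon$.

To see this, take a generic filter containing this condition. By (R3) it is, below the condition, a product of generic filters for the parts below $\max t$ (if $t\ne\emptyset$), between $\max t$ and $\beta$, and above $\beta$. The middle one contains $\langle(\beta,E^t_\beta)\rangle$, so it contains some $r$ as in $\Sigma^\varepsilon_{t,\beta}$. By extending $r$ we may take $r\le\langle(\beta,E^t_\beta)\rangle$. Then the condition $t^\frown r^\frown(A^1\setminus(\beta+1))$ is in the filter and forces $\varphi^\varepsilon$. So $\varphi^\varepsilon$ holds in the extension.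

(c) if $r\le\langle(\beta,E^t_\beta)\rangle$ in $R(\max t,\beta)$ and $t^\frown r^\frown(A^1\setminus(\beta+1))\Vdash\varphi^\varepsilon$, then $c_t(\beta)=\varepsilon$.

Indeed $r\Vdash\Sigma^\varepsilon_{t,\beta}$, so $\langle(\beta,E^t_\beta)\rangle$, which decides $\Sigma^\varepsilon_{t,\beta}$, must force it.

Now collect the sets $E^t_\beta$ for all $t$ into one. Let
$$E_\beta=\{\nu\in A^1\cap\beta\cap B_{<o(\beta)}:\nu\in E^t_\beta\text{ for all }t\in L\text{ with }\max t<\nu\}.$$
Then $E_\beta\in F(\beta)$, as a diagonal intersection, and $E_\beta\setminus(\max t+1)\subseteq E^t_\beta$ whenever $\max t<\beta$.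

**Step 3: make colors and reservoirs uniform in $\beta$, for each order $\eta<o(\alpha)$.** For each $t\in L$ the color $c_t(\beta)$ is defined for $U(\alpha,\eta)$-almost all $\beta$, so there is $\varepsilon_{t,\eta}\le2$ with $c_t(\beta)=\varepsilon_{t,\eta}$ for $U(\alpha,\eta)$-almost all $\beta$. Let $E^\eta$ be the set of $\nu<\alpha$ such that $\nu\in E_\beta$ for $U(\alpha,\eta)$-almost all $\beta$. For each $\nu$, almost all $\beta$ satisfy $\nu\in E_\beta\iff\nu\in E^\eta$. By normality (diagonal intersections over $t$ and over $\nu$) there is $H_\eta\in U(\alpha,\eta)$ consisting of good $\beta\in B_\eta$ such that for all $\beta\in H_\eta$: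
$$c_t(\beta)=\varepsilon_{t,\eta}\ \text{ for all }t\in L\text{ with }\max t<\beta,\qquad E_\beta=E^\eta\cap\beta.\tag{6}$$
Moreover $E^\eta\in U(\alpha,\zeta)$ for every $\zeta<\eta$: for $\beta\in H_\eta$ we have $E^\eta\cap\beta=E_\beta\in U(\beta,\zeta)$, so (C2) applies.

**Step 4: one reservoir that respects all orders at once.** Let
$$A^2=\bigcup_{\zeta<o(\alpha)}\Big(H_\zeta\cap\bigcap_{\zeta<\eta<o(\alpha)}E^\eta\Big).$$
For each $\zeta$, the set in parentheses is in $U(\alpha,\zeta)$, by Step 3 and $o(\alpha)<\alpha$. So $A^2\in F(\alpha)$. Also $A^2\subseteq A^1\subseteq A$. As the $B_\zeta$ are disjoint and $H_\zeta\subseteq B_\zeta$,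
$$A^2\cap B_\eta\subseteq H_\eta,\qquad A^2\cap B_{<\eta}\subseteq E^\eta\qquad(\eta<o(\alpha)).\tag{7}$$

**Step 5: a decisive color is already forced by the stem.** We claim:

(d) if $s\in L$, $\eta<o(\alpha)$ and $\varepsilon=\varepsilon_{s,\eta}<2$, then $s^\frown(A^2\setminus(\max s+1))\Vdash\varphi^\varepsilon$.

Let $q\le s^\frown(A^2\setminus(\max s+1))$. Let $(\beta^*,E^*)$ be the first entry of $q$ with $\beta^*>\max s$ and $o(\beta^*)\ge\eta$. It exists, since $o(\alpha)>\eta$. If $\beta^*<\alpha$ and $o(\beta^*)=\eta$, let $\beta=\beta^*$ and $q'=q$. Otherwise $o(\beta^*)>\eta$, and by (R2) we insert some $\beta\in E^*\cap B_\eta$ directly below $\beta^*$ to get $q'\le q$. In both cases $\beta>\max s$ and $\beta\in A^2\cap B_\eta\subseteq H_\eta$.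

Next we look at what $q'$ has between $\max s$ and $\beta$. By the choice of $\beta^*$, each entry $(\beta',E')$ of $q'$ with $\max s<\beta'<\beta$ has $o(\beta')<\eta$. So by (7) and (6)
$$\beta'\in A^2\cap B_{<\eta}\cap\beta\subseteq E^\eta\cap\beta=E_\beta .$$
Also $E'\subseteq A^2\cap B_{<o(\beta')}\cap\beta'\subseteq A^2\cap B_{<\eta}\cap\beta\subseteq E_\beta$. The reservoir of $q'$ at $\beta$ itself is also contained in $A^2\cap B_{<\eta}\cap\beta\subseteq E_\beta$, since $o(\beta)=\eta$. All these ordinals are above $\max s$, so they are in $E_\beta\setminus(\max s+1)\subseteq E^s_\beta$. Above $\beta$, all points and reservoirs of $q'$ are inside $A^2\setminus(\beta+1)\subseteq A^1\setminus(\beta+1)$. Hence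
$$q'\le s^\frown\langle(\beta,E^s_\beta)\rangle^\frown(A^1\setminus(\beta+1)).$$
By (6), $c_s(\beta)=\varepsilon_{s,\eta}=\varepsilon$, so by (b) the right side forces $\varphi^\varepsilon$. Thus densely many conditions below $s^\frown(A^2\setminus(\max s+1))$ force $\varphi^\varepsilon$, which proves (d).

**Step 6: a deciding condition with fewest points has none.** Among all $q\le\langle(\alpha,A^2)\rangle$ deciding $\varphi$ choose one with the fewest points. If it has no points, then $q\le^*\langle(\alpha,A^2)\rangle\le^*p$, and we are done. Otherwise $q=s^\frown\langle(\beta,E)\rangle^\frown A'$ with $\beta$ the last point and $s\in L$. Let $\eta=o(\beta)<o(\alpha)$. By (a) for $t=s^\frown\langle(\beta,E)\rangle$, the condition $s^\frown\langle(\beta,E)\rangle^\frown(A^1\setminus(\beta+1))$ forces $\varphi^\varepsilon$ for some $\varepsilon<2$. Now $\beta\in A^2\cap B_\eta\subseteq H_\eta$, and by (7) and (6)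
$$E\subseteq A^2\cap B_{<\eta}\cap(\max s,\beta)\subseteq E_\beta\setminus(\max s+1)\subseteq E^s_\beta .$$
So (c) with $r=\langle(\beta,E)\rangle$ gives $c_s(\beta)=\varepsilon$, hence $\varepsilon_{s,\eta}=\varepsilon$ by (6). By (d), $s^\frown(A^2\setminus(\max s+1))$ decides $\varphi$. It is below $\langle(\alpha,A^2)\rangle$, since the points and reservoirs of $s$ are those of $q$, and it has one point fewer than $q$. This is a contradiction.

**Step 7: conditions with points, by splitting at the last one.** Let $\alpha_n$ be the last point of $p\in R(\gamma,\alpha)$. By (R3), below $p$ we have a product $P_0\times P_1$ with $P_0\subseteq R(\gamma,\alpha_n)$, $P_1\subseteq R(\alpha_n,\alpha)$, and $p=(p_0,p_1)$, where $p_1$ has no points. Since $|P_0|\le2^{\alpha_n}$, we can list the statements "$r\Vdash_{P_0}\varphi$" and "$r\Vdash_{P_0}\neg\varphi$" (about the extension by $P_1$), for all $r\in P_0$, in length at most $2^{\alpha_n}$. We decide them one after the other by a $\le^*$-decreasing sequence below $p_1$, using Steps 1–6 for $R(\alpha_n,\alpha)$ at each stage and (R4) at limits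 and at the end. So there is $s\le^*p_1$ deciding all of them.

The set of $r\in P_0$ such that $s$ forces "$r\Vdash_{P_0}\varphi$" or forces "$r\Vdash_{P_0}\neg\varphi$" is dense in $P_0$. Given $r$, pass to an extension by $P_1$ with $s$ in the generic filter. There some $r'\le r$ decides $\varphi$, and as $s$ has decided the corresponding statement, it forces it.

By the induction hypothesis for $\alpha_n<\alpha$ there is $r_0\le^*p_0$ deciding whether the generic filter of $P_0$ contains some $r$ with $s\Vdash$"$r\Vdash_{P_0}\varphi$". If $r_0$ decides this positively, then every generic filter containing $(r_0,s)$ contains some $(r,s)\Vdash\varphi$, so $(r_0,s)\Vdash\varphi$. If negatively, then by density it contains some $(r,s)\Vdash\neg\varphi$, so $(r_0,s)\Vdash\neg\varphi$. As $(r_0,s)\le^*p$, we are done. $\square$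

## 11. After forcing with $R$: $\kappa$ is a strong limit of cofinality $\theta$

*Proof of Proposition 6.* By (R1), $R=R(\delta,\kappa)$ is $\kappa^+$-c.c. and $|R|\le2^\kappa$.

**Step 1: $R(\gamma,\kappa)$ adds no new subsets of $2^\gamma$.** Given a name for such a subset and a condition $p$, decide the statements "$\xi$ is in it", $\xi<2^\gamma$, one after the other by a $\le^*$-decreasing sequence below $p$, using Lemma 8 and (R4). A lower bound $q\le^*p$ decides the whole set. In particular $R$ adds no new subsets of $\delta$, and $\theta\le\delta$ remains regular.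

Let $G$ be $R$-generic and let $C$ be the set of points of conditions in $G$.

**Step 2: points of large order are unbounded.** For every $\xi<\theta$ the set $\{\alpha\in C:o(\alpha)\ge\xi\}$ is unbounded in $\kappa$. Indeed, given a condition and $\rho<\kappa$, by (R2) we can insert some $\beta>\rho$ of order $\xi$ from its last reservoir, so such conditions are dense.

**Step 3: $\kappa$ is a strong limit cardinal.** Let $\mu<\kappa$ be an ordinal. Choose $\alpha\in C$ with $\mu<\alpha$, a point of some $p\in G$. By (R3), $V[G]=V[G_1][G_0]$, where $G_1$ is generic for a part of $R(\alpha,\kappa)$ below a condition, and $G_0$ is generic over $V[G_1]$ for a part $P_0$ of $R(\delta,\alpha)$, which has size at most $2^\alpha$ in $V$. A subset of $\mu$ in $V[G]$ with name $\dot x$ is determined by $G_0$ and the set $\{(\nu,r)\in\mu\times P_0:r\Vdash\nu\in\dot x\}\in V[G_1]$. In $V$, $|\mu\times P_0|\le2^\alpha$, so by Step 1 for $\gamma=\alpha$ this set is in $V$. Hence in $V[G]$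
$$|P(\mu)|\le|(2^{2^\alpha})^V|,\qquad (2^{2^\alpha})^V<\kappa,$$
the latter as $\kappa$ is inaccessible in $V$. If $\kappa$ were not a cardinal in $V[G]$, then for $\mu=|\kappa|^{V[G]}<\kappa$ we would get $|P(\mu)|\le|\kappa|=\mu$, contradicting Cantor's theorem. So $\kappa$ is a cardinal, and by the displayed inequality a strong limit.

**Step 4: ${\rm cf}(\kappa)=\theta$.** For $\xi<\theta$ let $g(\xi)=\min\{\alpha\in C:o(\alpha)\ge\xi\}<\kappa$, which exists by Step 2. Then $g$ is nondecreasing. To see that it is cofinal in $\kappa$, let $\rho<\kappa$. Some $p\in G$ has its last point $\alpha_n>\rho$. (Here Step 2 gives a point above $\rho$.) Let $\alpha_1<\dots<\alpha_n$ be its points, $A_1,\dots,A_n$ the corresponding reservoirs, and let $\xi<\theta$ exceed $o(\alpha_1),\dots,o(\alpha_n)$. Let $c\in C$, $c<\alpha_n$, be different from all $\alpha_i$. Then $c$ is a point of some condition in $G$, hence of a common extension of it and $p$. So $c\in A_i$ for some $i\le n$, and $o(c)<o(\alpha_i)<\xi$, because $A_i\subseteq B_{<o(\alpha_i)}$. Therefore no element of $C$ up to $\alpha_n$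 has order at least $\xi$, and $g(\xi)>\alpha_n>\rho$. So $g$ is nondecreasing and cofinal from the regular cardinal $\theta$ to $\kappa$, and ${\rm cf}(\kappa)=\theta$. $\blacksquare$

## 12. A singular $\lambda$ with spectrum $\{\chi,2^\lambda\}$

*Proof of Theorem 2.* **Step 1: choice of $\theta$ and $\lambda$.** Work in $W_2$. Let $\theta<\kappa$ be regular with $\theta>\max(\sigma,\tau)$. The cardinal $\kappa$ is a limit of measurable cardinals: if $j:W_2\to M$ witnesses $2^\kappa$-supercompactness, then $M$ contains all subsets of $P(\kappa)$, so $\kappa$ is measurable in $M$, and for every $\rho<\kappa$ elementarity gives a measurable between $\rho$ and $\kappa$. Choose measurables $\lambda_i\in(\theta,\kappa)$, $i<\tau$, strictly increasing, and let $\lambda=\sup_{i<\tau}\lambda_i$. As $\kappa$ is regular, $\lambda<\kappa$; and ${\rm cf}(\lambda)=\tau<\theta<\lambda$.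

**Step 2: the ground model $V$ for Theorem 5.** Let $V=W_2^R$ with $R$ from Proposition 6 for $\delta=\lambda$, and put $\chi=\kappa$. No new subsets of $\lambda$ were added, hence no new functions from $\lambda$ to $\lambda$. So in $V$: $\lambda$ is a cardinal, $\sigma^{<\sigma}=\sigma$, $\tau$ and $\theta$ are regular, ${\rm cf}(\lambda)=\tau$, and each $\lambda_i$ still carries a $\lambda_i$-complete nonprincipal ultrafilter $U_i$. By Proposition 6, $\chi$ is a strong limit with ${\rm cf}(\chi)=\theta$, and $\sigma<\theta<\lambda<\chi$. By the $\kappa^+$-c.c. cardinals above $\kappa$ are preserved, so $2^\chi\ge\chi^{+\alpha}$ in $V$.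

**Step 3: a $\theta$-indecomposable uniform ultrafilter on $\lambda$ in $V$.** Let $E$ be a uniform ultrafilter on $\tau$ and
$$D=\{X\subseteq\lambda:\{i<\tau:X\cap\lambda_i\in U_i\}\in E\}.$$
$D$ is an ultrafilter, because $E$ and all $U_i$ are. If $X\in D$, then for unboundedly many $i<\tau$ we have $X\cap\lambda_i\in U_i$ and so $|X\cap\lambda_i|=\lambda_i$ (a $\lambda_i$-complete nonprincipal ultrafilter contains no set of size $<\lambda_i$). Hence $|X|=\lambda$, and $D$ is uniform.

Let $f:\lambda\to\theta$. As $\theta<\lambda_i$ and $U_i$ is $\lambda_i$-complete, there are $X_i\in U_i$ and $\xi_i<\theta$ such that $f{\restriction}X_i$ is constantly $\xi_i$. As $\tau<\theta={\rm cf}(\theta)$, $\xi^*=\sup_{i<\tau}(\xi_i+1)<\theta$. The set $\{\nu<\lambda:f(\nu)<\xi^*\}$ contains every $X_i$, so it is in $D$. Thus $D$ is $\theta$-indecomposable.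

**Step 4: the gap.** Let $G$ be $V$-generic for ${\rm Fn}(\chi\times\lambda,2,{<}\sigma)$. By Theorem 5 cardinals and cofinalities are preserved, so in $V[G]$ $\lambda$ is singular with ${\rm cf}(\lambda)=\tau$, and by its last clause and Step 3
$${\rm Sp}_\chi(\lambda)=\{\chi,2^\lambda\},\qquad2^\lambda=(2^\chi)^V\ge\chi^{+\alpha}.$$
As $\alpha\ge2$, $\chi<\chi^+<2^\lambda$. So $\chi^+\notin{\rm Sp}_\chi(\lambda)$, and ${\rm Sp}_\chi(\lambda)$ is not convex.

**Step 5: the exact value.** Suppose $2^\kappa=\kappa^{+\alpha}$ in $W_2$. Since $|R|\le2^\kappa$ and $R$ is $\kappa^+$-c.c., there are at most $(2^\kappa)^\kappa=2^\kappa$ antichains, and counting nice names gives $(2^\kappa)^V\le((2^\kappa)^\kappa)^{W_2}=\kappa^{+\alpha}$. So $2^\lambda=(2^\chi)^V=\chi^{+\alpha}$ in $V[G]$, and ${\rm Sp}_\chi(\lambda)=\{\chi,\chi^{+\alpha}\}$. $\blacksquare$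

**Models $W_2$ from a supercompact cardinal.** A forcing is $\kappa$-directed closed if every directed subset of size $<\kappa$ has a lower bound. For example, ${\rm Add}(\kappa,\mu)={\rm Fn}(\mu\times\kappa,2,{<}\kappa)$ for regular $\kappa$: take unions. Let $\kappa$ be supercompact in $W$. By Laver (*Israel J. Math.* 29 (1978)) there is a forcing of size $\kappa$ giving $W_1$ in which $\kappa$ is supercompact and stays so after any $\kappa$-directed closed forcing. Let $W_2=W_1^{{\rm Add}(\kappa,\kappa^{+\alpha})}$. This forcing is $\kappa$-directed closed, and it is $\kappa^+$-c.c. because $\kappa^{<\kappa}=\kappa$ in $W_1$. So in $W_2$ $\kappa$ is supercompact and $2^\kappa\ge\kappa^{+\alpha}$, and $\tau=\sigma=\omega$ satisfy the remaining hypotheses of Theorem 2.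

Suppose moreover that GCH holds in $W$ and $\alpha$ is a successor. For a cardinal $\mu\ge\kappa$, subsets of $\mu$ in $W_1$ have names which are subsets of $\mu\times Q$, where $Q$ is the first forcing, $|Q|=\kappa$; so $2^\mu=\mu^+$ in $W_1$. Hence in $W_1$ $(\kappa^{+\alpha})^\kappa=\kappa^{+\alpha}$: the cardinal $\kappa^{+\alpha}$ is regular and above $\kappa$, so every function from $\kappa$ to it is bounded, and $\mu^\kappa\le2^\mu=\mu^+\le\kappa^{+\alpha}$ for cardinals $\mu$ with $\kappa\le\mu<\kappa^{+\alpha}$. Thus ${\rm Add}(\kappa,\kappa^{+\alpha})$ has size $\kappa^{+\alpha}$ and at most $\kappa^{+\alpha}$ antichains, and counting nice names gives $2^\kappa=\kappa^{+\alpha}$ in $W_2$. Then the last clause of Theorem 2 applies.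

**The hypothesis on $\lambda$.** In these models $2^\sigma\ge\chi>\lambda$ by Step 2 of the proof of Theorem 5, so $\lambda$ is singular but not a strong limit. The question asks only for $\lambda>{\rm cf}(\lambda)$ and is answered positively. Nothing is claimed about strong limit $\lambda$.
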